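# A finitely presented monoid of linear growth that free sandwiches cannot cover

## 1. Six letters, and a conjecture that fails

Let $D=\{5,7,10,14,15,20,21,25,28,30\}$. This is the set of $s$ with $1\le s\le 34$ that are divisible by exactly one of $5$ and $7$. Let $S$ be the monoid with zero generated by $X=\{a,b,x,y,p,r\}$ with the relations

* (R1) $p\,x^6=y^{35}p$;
* (R2) $rx=yr$;
* (R3) $ap=ar$;
* (R4) $pb=rb$;
* (Z1) $p\,x^s\,b=0$ for $s\in\{2,3,4\}$;
* (Z2) $a\,y^s\,p=0$ for $s\in D$;
* (Z3) $uv=0$ for all pairs of letters $uv$ except $ay,\ ap,\ ar,\ yy,\ yp,\ yr,\ px,\ pb,\ rx,\ rb,\ xx,\ xb$.

**Theorem 1.** $S$ is a finitely presented monoid of linear growth, and $S$ is not a union of finitely many free sandwiches and a finite set, even if overlaps are permitted.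

The theorem disproves a conjecture from Dmitri Piontkovski, "Homogeneous finitely presented monoids of linear growth", arXiv:1712.06022 (2017):

> Each finitely presented monoid $S$ of linear growth is a finite disjoint union of free sandwiches and a finite set.

Three companion results are stated and proved later: Theorem 2 (Section 9) drops the word "free", Theorem 3 (Section 10) gives an undecidable word problem, and Theorem 4 (Section 11) says what does survive for every finitely generated monoid of linear growth.

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $v_q(n)$ is the $q$-adic valuation of $n$, for a prime $q$.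

## 2. Sandwiches, linear growth, presentations with zero

**Definition (sandwich).** For an element $w$ of a monoid, $\langle w\rangle=\{w,w^2,w^3,\dots\}$. A *sandwich* is a subset of the form
$$\alpha\langle w\rangle\beta=\{\alpha w^n\beta : n\ge 1\}.$$
It is *free* if the elements $\alpha w^n\beta$ ($n\ge1$) are pairwise different.

A singleton $\{s\}$ is a sandwich: take $\alpha=s$ and $w=\beta=1$. It is not free. A sandwich in which one value occurs for two different exponents $n$ is not free; in particular, a sandwich with $\alpha w^n\beta=0$ for two values of $n$ is not free.

**Definition (linear growth).** A finitely generated monoid has *linear growth* if, for some (equivalently, any) finite generating set, the number of elements that are products of at most $n$ generators is at most $Cn$, for some constant $C$ and all $n\ge1$.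

**Definition (presentation with zero).** Let $X^*$ be the set of all words over $X$, the empty word included. Adjoin a symbol $0$ with $0u=u0=0$. The monoid with zero presented by some relations $u=v$ and $u=0$ is the quotient of $X^*\cup\{0\}$ by the smallest congruence that contains these pairs. (A congruence is an equivalence relation compatible with multiplication on both sides.)

Nothing depends on whether we allow zero in presentations. Add a generator $z$ with $zg=gz=z$ for all generators $g$, including $z$, and replace each $u=0$ by $u=z$. This is a finite presentation of the same monoid as an ordinary monoid.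

**Definition (homogeneous).** A finitely presented monoid is *homogeneous* if it has a finite presentation in which each relation equates two words of the same length or has the form $u=0$ with $u$ a word.

**Example.** In the monoid with zero $\langle x,y\mid xy=0,\ xx=0\rangle$ the nonzero elements are the words without a factor $xy$ or $xx$, namely $y^n$ and $y^nx$ with $n\ge0$. There are at most $2(n+1)+1$ elements of length at most $n$. The monoid is the disjoint union of the free sandwiches $1\langle y\rangle 1$ and $1\langle y\rangle x$ and the finite set $\{1,x,0\}$.

**Example.** The monoid $\langle x,y\mid xy=1,\ yx=1\rangle$ is the group $\mathbb Z$. It is the disjoint union of $1\langle x\rangle1$, $1\langle y\rangle1$ and $\{1\}$.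

The paper cited above gives the following result. *If $S$ is a homogeneous finitely presented monoid, then $S$ has linear growth if and only if $S$ is a finite disjoint union of sandwiches; moreover, in that case every sandwich can be chosen to be a singleton or free.* The conjecture asks whether homogeneity can be dropped from the resulting decomposition. In our $S$, all defining relations except (R1) are degree-preserving.

## 3. Cutting a sandwich along residue classes

How might one prove the conjecture? Suppose that $S$ is already covered by finitely many sandwiches (Theorem 4 will show that this is always possible). The sensible thing to do with a sandwich that is not free is to cut it along residue classes: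
$$\{\alpha w^n\beta : n=n_0+mz,\ z\ge1\}=\alpha w^{n_0}\langle w^m\rangle\beta .$$

Suppose, for example, that the elements $\alpha w^n\beta$ that are not $0$ are pairwise different for different $n$, and that $Z=\{n:\alpha w^n\beta=0\}$ is eventually periodic with period $m$. Then, beyond a finite part, each residue class modulo $m$ lies entirely inside $Z$ or entirely outside $Z$. In the first case the piece is $\{0\}$. In the second case it is a free sandwich. So the cutting works.

The weak point is the periodicity of $Z$. In a monoid with finitely many relations, can the set of $n$ with $\alpha w^n\beta=0$ be so irregular that *every* arithmetic progression that matters meets it infinitely often? In our $S$ the answer is yes. The sandwich to watch is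
$$ar\langle x\rangle b,\qquad t_N:=a\,r\,x^N\,b\in S\quad(N\ge0),$$
and we shall compute that, for $N\ge 1$, $t_N\ne0$ exactly when $v_2(N)=v_3(N)$ and $v_5(N)=v_7(N)$.

Here is how the relations do it. The letters $p$ and $r$ are *heads*, with a store of $y$'s on the left and a store of $x$'s on the right. The head $r$ carries letters across one by one, so it remembers only the total $N$. At the left marker $a$, the head $r$ may turn into $p$. The head $p$ trades six $x$'s for thirty-five $y$'s. If it reaches the right marker $b$ with no $x$ left over, it may turn back into $r$, and $N=6k$ has become $35k$. If it arrives with a remainder $2,3,4$, which are the residues modulo $6$ divisible by exactly one of $2,3$, then (Z1) makes the word $0$. Since the procedure can be repeated, the factor $6$ is divided out again and again, and valuations become visible that no single residue could detect.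

Let us try small values by hand, writing $[i,h,j]$ for $ay^ihx^jb$.

* $N=2$: $[0,r,2]=[0,p,2]$ contains $px^2b$, so $t_2=0$.
* $N=6$: $[0,r,6]=[0,p,6]=[35,p,0]=[35,r,0]=[0,r,35]$, so $t_6=t_{35}$.
* $N=12$: in the same way $t_{12}=t_{70}$. But $70=6\cdot11+4$, so $[0,r,70]=[0,p,70]=[385,p,4]$, which contains $px^4b$. So $t_{12}=0$. A single pass does not notice this; two passes do.
* $N=36$: $t_{36}=t_{210}=t_{1225}$, since $36=6\cdot6$, $210=35\cdot6=6\cdot35$ and $1225=35\cdot35$.
* $N=5$: $[0,r,5]=[5,r,0]=[5,p,0]$ contains $ay^5p$, so $t_5=0$ by (Z2).

The length change in (R1) is what makes a second pass informative. If (R1) were $px^6=y^6p$ and only (Z1) were imposed, a pass would return $6k$ to $6k$, and $t_N$ would vanish exactly when $N\bmod 6\in\{2,3,4\}$, a periodic condition. The analysis of Section 6 with $35$ replaced by $6$ shows this: each $N$ is then joined only to itself.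

## 4. When two words are equal in $S$

**Step 1. Separating equality from vanishing.** *The aim is to reduce equality in $S$ to a relation without zeros.* Let $\approx$ be the congruence on $X^*$ generated by (R1)–(R4); so $u\approx v$ iff $v$ is obtained from $u$ by finitely many replacements of a factor that is one side of (R1)–(R4) by the other side. Let $I$ be the set of words that are $\approx$ to some word having the left side of one of (Z1)–(Z3) as a factor.

If $u\approx u'$ and $u'$ has such a factor, then $cud\approx cu'd$, which also has it. So $I$ is an ideal of $X^*$, and by definition it is a union of $\approx$-classes. Consider the relation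
$$u\approx v,\quad\text{or both } u,v\in I\cup\{0\}$$
on $X^*\cup\{0\}$. It is an equivalence relation because $I$ is a union of $\approx$-classes, and it is compatible with multiplication because $\approx$ is a congruence and $I\cup\{0\}$ is an ideal. It satisfies all the defining relations. Conversely, it is contained in the congruence defined by the relations, since each word in $I$ equals a word with a zero factor, that is, $0$. So it *is* the congruence that defines $S$:

> A word is $0$ in $S$ iff it lies in $I$. Two words that are nonzero in $S$ are equal in $S$ iff they are $\approx$.

**Step 2. Words without forbidden pairs.** *The aim is to see that (Z3) fixes the shape of a word once and for all.* Call a word *allowed* if it has no factor from (Z3). The admissible pairs say: after $a$ or $y$ may come $y,p,r$; after $p$, $r$ or $x$ may come $x,b$; nothing may follow $b$; nothing may precede $a$. Hence the allowed words are exactly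
$$a^{\varepsilon}y^i,\qquad x^jb^{\delta},\qquad a^{\varepsilon}y^i\,h\,x^jb^{\delta}\qquad(\varepsilon,\delta\in\{0,1\},\ i,j\ge0,\ h\in\{p,r\}).$$

Each of $p,r,y$ may be preceded exactly by $a$ or $y$. Each of $p,r,x$ may be followed exactly by $x$ or $b$. Now look at the relations. Both sides of each of (R1)–(R4) are allowed words. The first letters of the two sides are $p,y$ in (R1), $r,y$ in (R2), $a,a$ in (R3) and $p,r$ in (R4), always with the same admissible predecessors. The last letters are $x,p$, then $x,r$, then $p,r$, then $b,b$, always with the same admissible successors. So replacing one side by the other neither creates nor destroys a forbidden pair: allowed words stay allowed, and non-allowed words stay non-allowed. Consequently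

> an allowed word is $0$ in $S$ iff it is $\approx$ to an allowed word with a factor from (Z1) or (Z2).

## 5. Counting: $S$ has linear growth

*The aim is to bound the number of elements represented by words of length at most $n$.* Non-allowed words give only $0$. Words without a head are $a^\varepsilon y^i$ and $x^jb^\delta$, at most $4(n+1)$ elements. By (R2), $a^\varepsilon y^irx^jb^\delta=a^\varepsilon rx^{i+j}b^\delta$, of the same length; this gives at most $4(n+1)$ elements. Finally, in $a^\varepsilon y^ipx^jb^\delta$ replace $y^{35}p$ by $px^6$ as long as $i\ge35$. This shortens the word, and we end with $i<35$: at most $4\cdot35(n+1)$ elements. In total there are at most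
$$1+148(n+1)\le 298\,n\qquad(n\ge1)$$
elements. So $S$ has linear growth.

## 6. The graph of full words

*The aim of this section is to turn equality and vanishing of the $t_N$ into statements about integers.* A *full word* is a word $[i,h,j]=a\,y^i\,h\,x^j\,b$. Applying (R1)–(R4) to a full word gives a full word, and the only possible elementary steps are

$$[i,p,j+6]\leftrightarrow[i+35,p,j],\tag{1}$$
$$[i,r,j+1]\leftrightarrow[i+1,r,j],\tag{2}$$
$$[0,p,j]\leftrightarrow[0,r,j],\tag{3}$$
$$[i,p,0]\leftrightarrow[i,r,0].\tag{4}$$

So the $\approx$-class of a full word is its connected component in the graph with these edges.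

**Step 1. The pieces of the graph.** *We sort the vertices by head.* For the head $r$, put $L_N=\{[i,r,j]:i+j=N\}$. By (2) it is connected, and it contains $[0,r,N]$, the word of $t_N$. For the head $p$, call the orbits of step (1) *$p$-lines*. On a $p$-line, $s=i\bmod35$ and $t=j\bmod 6$ are constant, and for some $k\ge0$ the line is
$$\{[\,s+35m,\;p,\;t+6(k-m)\,]:0\le m\le k\}.$$
It contains exactly one word with $i<35$ (at $m=0$, where $i=s$) and exactly one with $j<6$ (at $m=k$, where $j=t$).

**Step 2. How the pieces are joined.** *Only (3) and (4) connect the two heads.* A $p$-line contains a word $[0,p,N]$ iff $s=0$; the word is then unique, and (3) joins the line to $L_N$. A $p$-line contains a word $[N',p,0]$ iff $t=0$; the word is then unique, and (4) joins the line to $L_{N'}$. If $s=t=0$, the line runs from $[0,p,6k]$ to $[35k,p,0]$ and joins $L_{6k}$ to $L_{35k}$. Every other line is joined to at most one $L_N$.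

Let $\sim$ be the equivalence relation on $\mathbb N$ generated by $6k\sim35k$ ($k\in\mathbb N$). We have proved:

> **(A)** $[0,r,N]\approx[0,r,M]$ iff $N\sim M$. The $\approx$-class of $[0,r,N]$ consists of the full words in the $L_M$ with $M\sim N$, in the $p$-lines through $[0,p,M]$ with $M\sim N$, and in the $p$-lines through $[M,p,0]$ with $M\sim N$. In particular, if $[i,p,j]$ lies in this class, then $6\mid j$ or $35\mid i$.

For the last sentence: on a line through $[0,p,M]$ we have $35\mid i$, and on a line through $[M,p,0]$ we have $6\mid j$.

**Step 3. Where the zeros sit.** *We locate the words with a (Z1)- or (Z2)-factor in the class of $[0,r,N]$.* A full word has a (Z1)-factor iff $h=p$ and $j\in\{2,3,4\}$. It has a (Z2)-factor iff $h=p$ and $i\in D$.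

On the line through $[0,p,M]$, the exponent $j$ takes the values $M,M-6,\dots,M\bmod 6$. So the line contains a word with a (Z1)-factor iff $M\bmod6\in\{2,3,4\}$, which means that exactly one of $2,3$ divides $M$. It contains no word with a (Z2)-factor, since $35\mid i$ on it and $D$ contains no multiple of $35$.

On the line through $[M,p,0]$, the exponent $i$ takes the values $M,M-35,\dots,M\bmod35$. So the line contains a word with a (Z2)-factor iff $M\bmod35\in D$, which means that exactly one of $5,7$ divides $M$. It contains no word with a (Z1)-factor, since $6\mid j$ on it. Hence:

> **(B)** $t_N=0$ iff there is $M\sim N$ such that exactly one of $2,3$ divides $M$, or exactly one of $5,7$ divides $M$.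

## 7. Valuations decide, and why both ends must test

**Lemma 1.** Let $N=2^i3^j5^k7^lm\ge1$ with $\gcd(m,210)=1$.

(a) If $i\ne j$ or $k\ne l$, then $t_N=0$.

(b) For $c\ge0$, $t_{6^c}\ne0$, and $t_N=t_{6^c}$ iff $N=6^{i}35^{k}$ with $i+k=c$. In particular the $t_{6^c}$, $c\ge0$, are pairwise different.

*Proof.* An elementary $\sim$-step multiplies a number by $35/6$ if $6$ divides it, or by $6/35$ if $35$ divides it. The number $N(35/6)^z$ has valuations $i-z,\ j-z,\ k+z,\ l+z$ at $2,3,5,7$. So a step up in $z$ is possible iff $z<\min(i,j)$, and a step down iff $z>-\min(k,l)$. The $\sim$-class of $N$ is therefore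
$$\{N(35/6)^z:\ -\min(k,l)\le z\le\min(i,j)\}.$$

(a) If $i\ne j$, take $z=\min(i,j)$. Of $i-z$ and $j-z$ one is $0$ and the other positive, so exactly one of $2,3$ divides $N(35/6)^z$. If $k\neq l$, take $z=-\min(k,l)$; then exactly one of $5,7$ divides $N(35/6)^z$. In both cases (B) gives $t_N=0$.

(b) The $\sim$-class of $6^c$ is $\{6^{c-z}35^z:0\le z\le c\}$. Each member is divisible by both or neither of $2,3$, and by both or neither of $5,7$. So $t_{6^c}\ne0$ by (B). Since $t_{6^c}\neq 0$, Section 4 says that $t_N=t_{6^c}$ iff $[0,r,N]\approx[0,r,6^c]$, which by (A) means $N\sim6^c$, that is, $N=6^{c-z}35^z$ with $0\le z\le c$. These sets are disjoint for different $c$. $\square$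

Also $t_0\ne t_{6^c}$, because $0\sim M$ only for $M=0$.

**Remark.** The converse of (a) holds as well: if $i=j$ and $k=l$, then every member of the class has equal valuations at $2,3$ and equal valuations at $5,7$, so $t_N\ne0$ by (B). This is the description of the zeros promised in Section 3.

**What goes wrong with a test at one end only.** It is tempting to impose (Z1) alone. Let us see what happens to the $t_N$ in the monoid obtained by omitting (Z2). All of the above applies without the part on $5,7$: for $N\ge1$, $t_N=0$ iff $v_2(N)\ne v_3(N)$. This set of zeros is still not periodic, but it does no damage. Suppose $v_2(N)=v_3(N)=i$. Then $N\sim N(35/6)^i$, and this number is coprime to $6$. Moreover, two different numbers coprime to $6$ are never $\sim$: all other members of the class of such a number have the form $N(35/6)^z$ with $z<0$ and are divisible by $6$. So the elements $t_N$ are $0$, $t_0$ and the pairwise different elements $t_{6z+1}$ and $t_{6z+5}$ ($z\ge0$). They are covered by the free sandwiches $arx\langle x^6\rangle b$ and $arx^5\langle x^6\rangle b$ and the finite set $\{0,t_0,t_1,t_5\}$. In particular $t_{6^c}$ escapes the test by being rewritten as $t_{35^c}$.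

The cure is a second test that guards the other exit. An element $t_{6^c}$ has only the names $t_N$ with $N=6^i35^k$, $i+k=c$. If $c$ is large, then $i$ or $k$ is large. The test for $2,3$ is effective when $i$ is large, the test for $5,7$ when $k$ is large.

## 8. No progression through $6^i35^k$ avoids zero

**Proposition.** Let $E=\alpha\langle w\rangle\beta$ be a sandwich in $S$ that contains $t_{6^c}$ for infinitely many $c$. Then $\alpha w^n\beta=0$ for infinitely many $n$. Moreover, every word representing $\alpha$ begins with the letter $a$.

*Proof.* **Step 1. The shape of the sandwich.** *We show that $w$ is a power of $x$ or of $y$.* None of $\alpha,w,\beta$ is $0$, since otherwise $E=\{0\}$. Let $A,W,B$ be arbitrary words representing $\alpha,w,\beta$, and let $e_n$ be the element represented by $AW^nB$. The $t_{6^c}$ are pairwise different, so $e_n\in\{t_{6^c}:c\ge0\}$ for infinitely many $n$, and $W$ is not empty.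

For each such $n$, the word $AW^nB$ represents the nonzero element $t_{6^c}$, so it is $\approx[0,r,6^c]$, and by (A) it is itself a full word $ay^ihx^jb$. Take such an $n\ge2$. In a full word the letters $a$, $b$ and the head occur exactly once. A letter of $W$ occurs at least twice in $AW^nB$. So $W$ contains only letters $x$ and $y$, and $W^n$ lies inside $y^i$ or inside $x^j$. Hence $W=y^k$ or $W=x^k$ with $k\ge1$. The word $AW^nB$ starts with $a$, which is not in $W$, so $A$ is nonempty and begins with $a$. As $A$ was arbitrary, this proves the last assertion.

If $W=y^k$, then $A=ay^{i'}$ and $B=y^{i''}hx^{j_0}b$. If $W=x^k$, then $A=ay^{i_0}hx^{j'}$ and $B=x^{j''}b$. So there are fixed $h,i_0,j_0$ such that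
$$e_n=[\,i_0+kn,\,h,\,j_0\,]\ \ (n\ge1)\qquad\text{or}\qquad e_n=[\,i_0,\,h,\,j_0+kn\,]\ \ (n\ge1).\tag{5}$$

**Step 2. Reduction to a progression of $t$'s.** *We rewrite the $e_n$, along one residue class, as $t_{c_0+dz}$.* Choose $n_0\in\{1,\dots,210\}$ such that the subsequence $e_{n_0+210z}$ ($z\ge0$) contains $t_{6^c}$ for infinitely many $c$. Along it, write $e_n=[i,h,j]$. One of $i,j$ is constant, and the other is an arithmetic progression in $z$ with difference $210k$. As $35\mid210$ and $6\mid210$, both $i\bmod35$ and $j\bmod6$ are constant.

If $h=r$, then $e_n=t_{i+j}$ by (2).

If $h=p$, apply (A) to one $e_n$ of the subsequence that equals some $t_{6^c}$: it gives $6\mid j$ or $35\mid i$, and this then holds along the whole subsequence. If $6\mid j$, then by (1), (4) and (2),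
$$e_n=[\,i+35j/6,\,p,\,0\,]=[\,i+35j/6,\,r,\,0\,]=t_{i+35j/6}.$$
If $35\mid i$, then by (1) and (3),
$$e_n=[\,0,\,p,\,j+6i/35\,]=[\,0,\,r,\,j+6i/35\,]=t_{j+6i/35}.$$
In each case the index of $t$ grows linearly in $z$, with difference $210k$, $35\cdot 210k/6=1225k$ or $6\cdot210k/35=36k$. So there are $c_0\ge0$ and $d\ge1$ with
$$e_{n_0+210z}=t_{c_0+dz}\qquad(z\ge0).\tag{6}$$

**Step 3. Unbalancing a pair of valuations.** *We find infinitely many zeros in (6).* Choose $z$ with $t_{c_0+dz}=t_{6^c}$ and $c>2d$, and put $N=c_0+dz$. Since $t_0\ne t_{6^c}$, we have $N\ge1$, so by Lemma 1(b), $N=6^i35^k$ with $i+k=c>2d$. (From here on $i,k$ denote these exponents.) So $i>d$ or $k>d$. Recall that $v_q(d)<d$ for every prime $q$, since $d\ge q^{v_q(d)}>v_q(d)$.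

*Case $i>d$.* Write $d=2^\eta d'$ with $d'$ odd; then $\eta<d<i$. The moduli $2^{i+2}$ and $3^{i+1}d'$ are coprime. By the Chinese remainder theorem there are infinitely many $N'>N$ with
$$N'\equiv2^{i+1}\pmod{2^{i+2}},\qquad N'\equiv N\pmod{3^{i+1}d'}.$$
Then $N'\equiv N\pmod d$: both are $0$ modulo $2^\eta$, because $v_2(N)=i>\eta$ and $v_2(N')=i+1>\eta$, and they agree modulo $d'$. Further $v_3(N')=v_3(N)=i$, because $N'\equiv N$ modulo $3^{i+1}$, while $v_2(N')=i+1$. By Lemma 1(a), $t_{N'}=0$. Since $N'=c_0+dz'$ with $z'>z$, different $N'$ give different $z'$, and infinitely many $e_n$ vanish.

*Case $k>d$.* Write $d=5^\theta d''$ with $5\nmid d''$; then $\theta<d<k$. Choose infinitely many $N'>N$ with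
$$N'\equiv5^{k+1}\pmod{5^{k+2}},\qquad N'\equiv N\pmod{7^{k+1}d''}.$$
Both $N$ and $N'$ are $0$ modulo $5^\theta$ and they agree modulo $d''$, so $N'\equiv N\pmod d$. Also $v_5(N')=k+1$ and $v_7(N')=v_7(N)=k$. So $t_{N'}=0$ by Lemma 1(a), and again infinitely many $e_n$ vanish. $\square$

To see Step 3 with numbers, take $d=1$ and $N=36$, so $i=2$. The congruences are $N'\equiv8\pmod{16}$ and $N'\equiv36\equiv9\pmod{27}$, with the solutions $N'\equiv360\pmod{432}$. Indeed $360=2^3\cdot3^2\cdot5$.

*Proof of Theorem 1.* $S$ is finitely presented by construction, and it has linear growth by Section 5. Suppose that $S$ is a union of a finite set and finitely many free sandwiches. The infinitely many different elements $t_{6^c}$ lie in this union, so some free sandwich $\alpha\langle w\rangle\beta$ contains infinitely many of them. By the Proposition, $\alpha w^n\beta=0$ for infinitely many $n$. This contradicts freeness. Disjointness was never used. $\blacksquare$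

## 9. A second left marker: no disjoint union of any sandwiches

In the Proposition, the zeros on a sandwich with infinitely many $t_{6^c}$ contradict freeness. If sandwiches need not be free, they give something else: the sandwich contains $0$. In a disjoint union only one member can contain $0$. So it is enough to produce two families that both need a sandwich through $0$ but cannot share one. The last sentence of the Proposition is there for this.

**Theorem 2.** There is a finitely presented monoid $S'$ of linear growth that is not a finite disjoint union of sandwiches, free or not. (Singletons are sandwiches, with $w=1$.) Hence for non-homogeneous monoids linear growth does not imply the first decomposition of the known result either.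

*Proof.* **Step 1. The monoid.** *We double the marker $a$.* Add to $S$ a generator $a'$ and the relations $a'p=a'r$ and $a'y^sp=0$ ($s\in D$). In (Z3), now over seven letters, admit in addition exactly the pairs $a'y,a'p,a'r$.

**Step 2. The old analysis still holds.** *We check Sections 4–8.* Section 4, Step 1 is unchanged. Each of $p,r,y$ may now be preceded exactly by $a$, $a'$ or $y$; each of $p,r,x$ may be followed exactly by $x$ or $b$. The new relation $a'p=a'r$ has first letters $a',a'$ and last letters $p,r$. So allowedness is preserved as before, and the allowed words are those of Section 4 with $a^\varepsilon$ replaced by one of $1,a,a'$. In Section 5 only the constants change: there are at most $1+(3+2+6+210)(n+1)\le443n$ elements of length at most $n$, for $n\ge1$. No relation changes the first letter of a full word $ay^ihx^jb$ or $a'y^ihx^jb$. The full words starting with $a$ form the graph of Section 6, with the same zeros; those starting with $a'$ form a copy of it, with the same zeros. So (A), (B), Lemma 1 and the Proposition hold for $t_N=arx^Nb$, and also, with $a'$ in place of $a$, for $t'_N=a'rx^Nb$.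

**Step 3. The contradiction.** *We force two members of a decomposition to coincide.* Suppose $S'$ is a finite disjoint union of sandwiches. Some member $E$ contains $t_{6^c}$ for infinitely many $c$, and some member $E'$ contains $t'_{6^c}$ for infinitely many $c$. By the Proposition, $0\in E\cap E'$. So $E$ and $E'$ are the same member $\alpha\langle w\rangle\beta$ of the decomposition. By the last sentence of the Proposition, applied to both families, every word representing $\alpha$ begins with $a$ and also begins with $a'$. This is impossible. $\blacksquare$

## 10. Two counters inside a linear-growth monoid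

In $S$ a pass of the head $p$ computes $6k\mapsto35k$. With more heads, a pass can compute any map that is affine on each residue class modulo $6$, and such maps suffice to run a two-counter machine.

**Theorem 3.** There is a finitely presented monoid $M$ of linear growth with undecidable word problem. Consequently there is no recursively enumerable set of words containing exactly one representative of each element of $M$. In particular $M$ is not a finite disjoint union of free sandwiches and a finite set.

**The input.** By Minsky (Ann. of Math. 74 (1961); *Computation: Finite and Infinite Machines*, 1967, Ch. 14) there is a two-counter machine with a finite state set $Q$, an initial state $q_0$ and a halting state $\mathsf h$, such that each state $q\ne\mathsf h$ carries one instruction, either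

* "add 1 to counter $c$, go to $q'$", or
* "if counter $c$ is positive, subtract 1 from it and go to $q'$, else go to $q''$",

and such that the set $H=\{k:\text{started at }(q_0;k,0)\text{ it reaches }\mathsf h\}$ is not recursive.

*Proof.* **Step 1. The machine as a map on integers.** *We make each instruction affine on residue classes modulo $6$.* Encode the counters $(i,j)$ by $n=2^i3^j$, and let $\pi\in\{2,3\}$ be the prime of the counter $c$ in question. Define a partial map $G$ on $Q\times\mathbb N$, undefined exactly when $q=\mathsf h$. For an addition instruction, $G(q,n)=(q',\pi n)$. For a subtraction instruction, $G(q,n)=(q',n/\pi)$ if $\pi\mid n$, and $G(q,n)=(q'',n)$ otherwise. On codes $2^i3^j$, one application of $G$ is one step of the machine, since the counter is positive iff $\pi\mid n$.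

For $q\ne\mathsf h$ and $0\le s\le5$ we have
$$G(q,6k+s)=(q_s,\,Ak+B)\qquad(k\ge0),\tag{7}$$
where $q_s$, $A=A_{q,s}$ and $B=B_{q,s}\in\mathbb N$ depend only on $(q,s)$. For an addition, $A=6\pi\in\{12,18\}$ and $B=\pi s$. For a subtraction with $\pi\mid s$, $A=6/\pi\in\{3,2\}$ and $B=s/\pi$. For a subtraction with $\pi\nmid s$, $A=6$ and $B=s$. (Whether $\pi$ divides $6k+s$ depends only on $s$.) So $A\in\{2,3,6,12,18\}$.

**Step 2. The monoid.** *We give each pair $(q,s)$ its own head.* Let $M$ have generators $a,b,x,y$ and *heads* $r_q$ ($q\in Q$) and $p_{q,s}$ ($q\ne\mathsf h$, $0\le s\le5$), with the relations, for all such $q,s$,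
$$r_qx=yr_q\ (q\in Q),\qquad ar_q=ap_{q,s},\qquad p_{q,s}x^6=y^{A}p_{q,s},\qquad p_{q,s}x^sb=y^{B}r_{q_s}b,\qquad ar_{\mathsf h}=0,$$
and $uv=0$ for all pairs of generators other than $ay,\ a\eta,\ yy,\ y\eta,\ \eta x,\ \eta b,\ xx,\ xb$, where $\eta$ is any head.

For example, suppose that $q$ subtracts from the first counter, so $\pi=2$. For $s=4$ we have $G(q,6k+4)=(q',3k+2)$, and the relations are $p_{q,4}x^6=y^3p_{q,4}$ and $p_{q,4}x^4b=y^2r_{q'}b$. Write $[i,\eta,j]=ay^i\eta x^jb$. Then
$$[0,r_q,10]=[0,p_{q,4},10]=[3,p_{q,4},4]=[5,r_{q'},0]=[0,r_{q'},5],$$
as it should be, since $10/2=5$. If one guesses the wrong head, say $p_{q,1}$ with $A=6$, one gets $[0,p_{q,1},10]=[6,p_{q,1},4]$, and there is no way on, because the remainder $4$ is not $1$.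

**Step 3. Allowed words and growth.** *We repeat Sections 4 and 5.* Section 4, Step 1 applies word for word: with $\approx$ generated by the relations without zero, a word is $0$ iff it is $\approx$ to a word with a factor from a zero relation, and nonzero words are equal iff they are $\approx$. Allowed words (no forbidden pair) are $a^\varepsilon y^i$, $x^jb^\delta$ and $a^\varepsilon y^i\eta x^jb^\delta$. Both sides of every relation without zero are allowed. Heads and $y$ have the same admissible predecessors $a,y$; heads and $x$ have the same admissible successors $x,b$. In the four kinds of relations without zero, the first letters are heads or $y$ on both sides, or $a$ on both sides; the last letters are heads or $x$ on both sides, or $b$ on both sides. So allowedness is invariant.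

For growth, $a^\varepsilon y^ir_qx^jb^\delta=a^\varepsilon r_qx^{i+j}b^\delta$. For a head $p_{q,s}$ with $A\ge6$, use $y^Ap_{q,s}\to p_{q,s}x^6$ until $i<A\le18$. For $A<6$, use $p_{q,s}x^6\to y^Ap_{q,s}$ until $j<6$. Lengths never increase. So for each of the finitely many heads there are $O(n)$ elements of length at most $n$; words without a head give at most $4(n+1)$ elements, and non-allowed words give only $0$. So $M$ has linear growth.

**Step 4. The graph of full words.** *We show that equality of the words $[0,r_q,N]$ follows the map $G$.* The relations without zero send full words $[i,\eta,j]$ to full words, and the elementary steps are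
$$[i,r_q,j+1]\leftrightarrow[i+1,r_q,j],\tag{8}$$
$$[0,r_q,j]\leftrightarrow[0,p_{q,s},j],\tag{9}$$
$$[i,p_{q,s},j+6]\leftrightarrow[i+A,p_{q,s},j],\tag{10}$$
$$[i,p_{q,s},s]\leftrightarrow[i+B,r_{q_s},0].\tag{11}$$
Let $L_{q,N}=\{[i,r_q,j]:i+j=N\}$; it is connected by (8). For fixed $(q,s)$, an orbit of (10) has the form
$$\{[\,i_0+Am,\;p_{q,s},\;j_0+6(k-m)\,]:0\le m\le k\}\qquad(0\le i_0<A,\ 0\le j_0<6).$$
It contains at most one word with $i=0$ (only if $i_0=0$, at $m=0$), say $[0,p_{q,s},N]$, and (9) joins it to $L_{q,N}$. It contains at most one word with $j=s$ (as $s\le5$, only if $j_0=s$, at $m=k$), say $[i,p_{q,s},s]$, and (11) joins it to $L_{q_s,i+B}$. If it contains both, it runs from $[0,p_{q,s},6k+s]$ to $[Ak,p_{q,s},s]$. Then it joins $L_{q,6k+s}$ to $L_{q_s,Ak+B}$, and by (7) this second index is $G(q,6k+s)$. Every pair $(q,n)$ with $q\ne\mathsf h$ arises in this way, with $s=n\bmod6$. All other orbits are joined to at most one $L$. Hence $[0,r_q,N]\approx[0,r_{q'},N']$ iff $(q,N)$ and $(q',N')$ lie in the same component of the undirected graph on $Q\times\mathbb N$ with the edges $v-G(v)$.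

**Step 5. From the undirected graph back to the machine.** *Relations can be used in both directions; we check that this does no harm.* Full words are allowed, so the only full words with a factor from a zero relation are the $[0,r_{\mathsf h},N']$. Hence $ar_qx^Nb=0$ in $M$ iff $(q,N)$ lies in the component of some $(\mathsf h,N')$.

We claim that the component of $(\mathsf h,N')$ is the set $V$ of vertices whose forward $G$-orbit reaches $(\mathsf h,N')$. Clearly $V$ is contained in the component and contains $(\mathsf h,N')$. It is closed under passing along edges. If $G(u)\in V$, then $u\in V$. If $v\in V$ has an image $G(v)$, then $v\neq(\mathsf h,N')$, because $G$ is undefined there; so the path from $v$ to $(\mathsf h,N')$ starts with $v\to G(v)$, and $G(v)\in V$. So $V$ is the whole component.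

Therefore $ar_{q_0}x^{2^k}b=0$ in $M$ iff the forward orbit of $(q_0,2^k)$ reaches some $(\mathsf h,N')$, that is, iff $k\in H$. A decision procedure for the word problem in $M$ would decide $H$. So the word problem is undecidable.

**Step 6. No enumerable normal forms.** *We derive the two consequences.* Use the presentation of $M$ as an ordinary monoid, with the extra generator $z$ for zero, so that every element is a word. Suppose $T$ is a recursively enumerable set of words that represents each element exactly once. Given words $u,v$, enumerate all consequences of the relations, and enumerate $T$, until words $u',v'\in T$ with $u=u'$ and $v=v'$ in $M$ are found. This search ends. Then $u=v$ in $M$ iff $u'$ and $v'$ are the same word. So the word problem would be decidable, a contradiction.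

A finite disjoint decomposition into free sandwiches $\alpha_i\langle w_i\rangle\beta_i$ and a finite set would give such a $T$: choose words $A_i,W_i,B_i$ for $\alpha_i,w_i,\beta_i$, and let $T$ consist of all $A_iW_i^nB_i$ ($n\ge1$) and one word for each element of the finite set. Freeness and disjointness make every element occur exactly once. $\blacksquare$

## 11. Every finitely generated monoid of linear growth is a finite union of sandwiches

The *length* of an element is the minimal length of a word that represents it.

**Theorem 4.** Let $S$ be a monoid with finite generating set $X$. The following are equivalent: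

(i) $S$ has linear growth;

(ii) there are finitely many triples $(u,w,v)$ of words over $X$ such that every element of $S$ is represented by a word of *minimal length* of the form $uw^nv$, with $(u,w,v)$ one of the triples and $n\ge0$.

Consequently every finitely generated monoid of linear growth is a finite union of sandwiches. By Theorems 1 and 2 one cannot in general require the sandwiches to be free or singletons, nor require them to be disjoint, even for finitely presented monoids. Quantitatively, if at most $Cn$ elements have length $\le n$ for all $n\ge1$ ($C$ a positive integer), then every element of length $\ge14C$ has a minimal-length representative $uw^nv$ with $|u|,|w|\le2C$ and $|v|\le4C$.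

**Periods.** Let $x_1\cdots x_\ell$ be a word. An interval $F$ of positions *has period* $g\ge1$ if $x_\kappa=x_{\kappa+g}$ whenever $\kappa,\kappa+g\in F$. Equivalently, for $\kappa\in F$ the letter $x_\kappa$ depends only on $\kappa\bmod g$. For instance $xyxyx$ has period $2$.

We need the Fine–Wilf theorem (Proc. AMS 16 (1965)) in the following form: *an interval $F$ with at least $g+d$ positions and with periods $g$ and $d$ has period $\gcd(g,d)$.* A bound on the length is necessary: $aabaa$ has periods $3$ and $4$, but not period $1$. Here is a proof of this form. Use induction on $g+d$; the case $g=d$ is clear, so let $g<d$. We show that $F$ has period $d-g$. Let $\kappa$ and $\kappa+d-g$ lie in $F$. If $\kappa+d\in F$, then $x_\kappa=x_{\kappa+d}=x_{\kappa+d-g}$. If $\kappa-g\in F$, then $x_\kappa=x_{\kappa-g}=x_{\kappa-g+d}$. If neither lies in $F$, then $F$ is contained in $[\kappa-g+1,\kappa+d-1]$, which has only $g+d-1$ positions, a contradiction. So $F$ has periods $g$ and $d-g$ and at least $g+(d-g)$ positions, and by induction it has period $\gcd(g,d-g)=\gcd(g,d)$.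

*Proof of Theorem 4.* **Step 1. (ii)⇒(i).** *Counting words.* A triple with $w$ nonempty gives at most $n+1$ words $uw^kv$ of length at most $n$, and a triple with $w$ empty gives at most one word. So $m$ triples give at most $m(n+1)\le2mn$ elements of length at most $n$, for $n\ge1$.

**Step 2. A length with few normal forms.** *For (i)⇒(ii) we pick normal forms, and a length $N$ that is large compared with the number of normal forms of length $N$.* Order words by length, and words of equal length lexicographically. Let $L$ be the set of words that are minimal in this order among all words that represent the same element. Then $L$ contains exactly one word for every element, and this word has minimal length. Also $L$ is closed under factors: if a factor could be replaced by a smaller word representing the same element, the whole word would become smaller.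

Let $C$ be a positive integer such that at most $Cn$ elements have length at most $n$, for all $n\ge1$. Let $\rho(k)$ be the number of words of length $k$ in $L$. Then $\sum_{k\le n}\rho(k)\le Cn$. If at least $6C$ of the numbers $k\in\{1,\dots,12C\}$ had $\rho(k)\ge2C+1$, then the sum for $n=12C$ would be at least $6C(2C+1)>12C^2$. So more than $6C$ of these $k$ satisfy $\rho(k)\le2C$, and one of them exceeds $6C$. Thus there is $N$ with
$$6C<N\le12C,\qquad K:=\rho(N)\le2C,\qquad\text{hence } N\ge3K.$$

If $K=0$, then, since $L$ is closed under factors, all words of $L$ have length less than $N\le12C$. Then $L$ is finite, (ii) holds with triples in which $w$ and $v$ are empty, and the quantitative claim is empty. From now on $K\ge1$.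

**Step 3. Local periods.** *Every window of a long normal form contains a long periodic interval.* Let $z=x_1\cdots x_\ell\in L$ with $\ell\ge N+K$; this holds if $\ell\ge14C$. For $1\le\sigma\le\ell-N-K+1$ consider the window $[\sigma,\sigma+N+K-1]$. It contains the $K+1$ factors of length $N$ that start at $\sigma,\sigma+1,\dots,\sigma+K$. They all lie in $L$, which has only $K$ words of length $N$. So two of them coincide, say those that start at $i<j$. This says $x_t=x_{t+(j-i)}$ for $i\le t\le i+N-1$. So the interval $R_\sigma=[i,j+N-1]$ has period $d_\sigma=j-i\le K$, and it has at least $N+1$ positions.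

**Step 4. Gluing the periods.** *We show by induction that $U_\sigma:=R_1\cup\dots\cup R_\sigma$ is an interval with a period $g_\sigma\le K$.* For $\sigma=1$ take $g_1=d_1$. Suppose it holds for $\sigma$. Both $R_\sigma$ and $R_{\sigma+1}$ lie in $[\sigma,\sigma+N+K]$, which has $N+K+1$ positions, and each has at least $N+1$ positions. So they overlap in at least
$$2(N+1)-(N+K+1)=N-K+1\ge2K+1>g_\sigma+d_{\sigma+1}$$
positions. Hence $U_{\sigma+1}=U_\sigma\cup R_{\sigma+1}$ is an interval, and $F=U_\sigma\cap R_{\sigma+1}$ is an interval with at least $2K+1$ positions, with periods $g_\sigma$ and $d_{\sigma+1}$. By the Fine–Wilf theorem, $F$ has period $g=\gcd(g_\sigma,d_{\sigma+1})$.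

Next, $U_\sigma$ has period $g$. Indeed, let $\kappa\equiv\kappa'\pmod g$ be positions in $U_\sigma$. As $F$ has at least $g_\sigma$ positions, there are $f,f'\in F$ with $f\equiv\kappa$ and $f'\equiv\kappa'\pmod{g_\sigma}$. Since $g\mid g_\sigma$, we have $f\equiv f'\pmod g$, and so $x_\kappa=x_f=x_{f'}=x_{\kappa'}$. In the same way, with $d_{\sigma+1}$ in place of $g_\sigma$, $R_{\sigma+1}$ has period $g$.

Finally, the union has period $g$. If two positions congruent modulo $g$ lie both in $U_\sigma$ or both in $R_{\sigma+1}$, they carry the same letter. If $\kappa\in U_\sigma$ and $\kappa'\in R_{\sigma+1}$ are congruent modulo $g$, choose $f\in F$ congruent to both modulo $g$, which is possible since $F$ has at least $g$ positions; then $x_\kappa=x_f=x_{\kappa'}$. So $g_{\sigma+1}:=g\le K$ is a period of $U_{\sigma+1}$.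

**Step 5. The form $uw^nv$.** *We read off the triples.* Take the last $\sigma=\ell-N-K+1$. The interval $R_1$ starts at a position $i<j\le K+1$, so $i\le K$, and $U_\sigma$ omits at most $K-1$ positions at the left end of $z$. The interval $R_\sigma$ ends at $j+N-1$ with $j\ge\sigma+1$, hence at a position $\ge\sigma+N=\ell-K+1$, so $U_\sigma$ omits at most $K-1$ positions at the right end. Therefore
$$z=u\cdot w^nw'\cdot v',\qquad |w|=g_\sigma\le K,\quad w'\text{ a proper prefix of }w,\quad |u|,|v'|\le K-1.$$
Put $v=w'v'$. Then $z=uw^nv$ with $|u|,|w|\le K\le2C$ and $|v|\le2K\le4C$. As $z\in L$, this is a minimal-length representative of its element. This proves the quantitative statement. There are only finitely many triples with these bounds. The finitely many words of $L$ of length less than $14C$ are covered by triples with $w$ and $v$ empty. So (ii) holds.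

**Step 6. The union of sandwiches.** *We pass from words to elements.* By (ii), $S$ is the union of the sandwiches $u\langle w\rangle v$ over the finitely many triples, and of the singletons $\{uv\}$ for the exponent $n=0$, which are sandwiches with $w=1$. The monoids $S$ of Theorem 1 and $S'$ of Theorem 2 show that the sandwiches cannot in general be taken free or singletons, nor disjoint. $\blacksquare$
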